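# Separately continuous means and continuous means on scattered compact spaces

## 1. Means on a convergent sequence

Let $S=\omega\cup\{\infty\}$ be the convergent sequence: the points of $\omega$ are isolated, and the neighborhoods of $\infty$ are the sets that contain $\infty$ and all but finitely many $m\in\omega$. We look for ways of "averaging" two points of $S$, that is, for functions $\alpha:S^2\to S$ with $\alpha(x,x)=x$ and $\alpha(x,y)=\alpha(y,x)$.

Here is one. Put
$$\alpha(x,x)=x,\qquad \alpha(m,m+1)=\alpha(m+1,m)=0\ \ (m\in\omega),\qquad \alpha(x,y)=\infty \text{ in all other cases.}$$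
Fix one variable. For $m\in\omega$, the function $y\mapsto\alpha(m,y)$ equals $\infty$ for all $y\ge m+2$ and also at $y=\infty$, so it is continuous. The function $y\mapsto\alpha(\infty,y)$ is constantly $\infty$. So $\alpha$ is continuous in each variable separately. It is not jointly continuous: $(m,m+1)\to(\infty,\infty)$, while $\alpha(m,m+1)=0$ and $\alpha(\infty,\infty)=\infty$.

This particular $\alpha$ is defective, but the space $S$ is not. We can throw $\alpha$ away and use $\min(x,y)$, with $\infty$ as the largest element, or the function $\beta$ with $\beta(x,x)=x$ and $\beta(x,y)=\infty$ for $x\ne y$. Both are jointly continuous. For $\beta$ the only point that is not immediate is $(\infty,\infty)$, and there $\beta(x,y)\in\{x,\infty\}$, so a neighborhood $V$ of $\infty$ satisfies $\beta(V\times V)\subset V$.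

So we ask whether a defect of this kind can be a property of the space: can a space have a separately continuous mean and yet have no jointly continuous one at all?

## 2. Means, three grades of continuity, and the problem

Let $X$ be a topological space and $n\ge2$.

**Definition (mean).** A function $\mu:X^n\to X$ is an *$n$-mean* if $\mu(x,\dots,x)=x$ for all $x\in X$ and $\mu(x_{\sigma(1)},\dots,x_{\sigma(n)})=\mu(x_1,\dots,x_n)$ for every permutation $\sigma$ of $\{1,\dots,n\}$.

The functions $\alpha$, $\beta$, $\min$ above are $2$-means on $S$. The median of three elements of $S$ is a $3$-mean, and it is continuous, being $\max(\min(x,y),\min(y,z),\min(x,z))$.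

**Definition (separate continuity).** A function $f:X^n\to X$ is *separately continuous* if, for each $i$ and each choice of the other $n-1$ coordinates, varying only the $i$-th coordinate gives a continuous map $X\to X$.

**Definition (diagonal continuity).** A function $f:X^n\to Y$ is *diagonally continuous* if for every $g=(g_1,\dots,g_n):X\to X^n$ whose components are constant or identity functions, $f\circ g$ is continuous.

Thus diagonal continuity allows several coordinates to move together, as long as they are equal. Continuous implies diagonally continuous, since each such $g$ is continuous. Diagonally continuous implies separately continuous: take one component of $g$ equal to the identity and the others constant.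

For a $2$-mean the last two notions coincide, because the only additional test is $g=(\mathrm{id},\mathrm{id})$, where $\mu\circ g=\mathrm{id}$. For $n=3$ they differ. On $S$ put $\mu(x,x,x)=x$; put $\mu=0$ on every triple which, up to order, is $(m,m,z)$ with $m\in\omega$ and $m<z\le\infty$; and put $\mu=\infty$ otherwise. This is a $3$-mean. We check continuity at $\infty$ in one variable $y$, the other two being fixed.

* Fixed $m,m$: the value is $0$ for all $y>m$, including $y=\infty$.
* Fixed $m\ne m'$ in $\omega$: for $y\notin\{m,m'\}$, including $y=\infty$, the value is $\infty$.
* Fixed $m,\infty$: for $y\ne m$, including $y=\infty$, the value is $\infty$.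
* Fixed $\infty,\infty$: the value is always $\infty$.

So $\mu$ is separately continuous. But $x\mapsto\mu(x,x,\infty)$ is $0$ on $\omega$ and $\infty$ at $\infty$, so $\mu$ is not diagonally continuous.

**Definition (scattered).** A space $X$ is *scattered* if every nonempty $A\subset X$ has a point that is isolated in $A$.

For example $S$ is scattered, and $[0,1]$ is not. Write $X'$ for the set of nonisolated points of $X$ and $X''=(X')'$. Compact spaces are assumed to be Hausdorff.

**Problem.** Assume that a scattered compact space $X$ admits a separately continuous $n$-mean for some $n\ge2$. Does $X$ admit a continuous $n$-mean?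

The problem comes from Taras Banakh, Robert Bonnet, Wieslaw Kubis, "Means on scattered compacta", arXiv:1309.2401 (2013). Two facts put it in context; we quote them and do not use them in any proof. First, the hypothesis is a real restriction: there are scattered compact spaces with no separately continuous $2$-mean, for example a compactification of the discrete space $\mathbb N$ with remainder homeomorphic to $[0,\omega_1]$. Second, every separately continuous *semilattice* operation (associative, commutative, idempotent) on a zero-dimensional compact space is jointly continuous. So a separately continuous mean that witnesses a negative answer cannot be associative.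

The answer will be no, by an example in ZFC.

## 3. Height two and metrizable spaces

We first see how simple a counterexample could possibly be.

**Proposition 1.** If $X$ is compact and $X''=\emptyset$, then $X$ admits a continuous semilattice operation, hence continuous $n$-means for all $n\ge2$.

*Proof.* The set $X'$ is closed, hence compact, and it is discrete because $X''=\emptyset$. So it is finite. If $X'=\emptyset$, then $X$ is finite and discrete, and the minimum for any linear order will do.

Otherwise let $X'=\{\infty_1,\dots,\infty_m\}$ and choose disjoint open sets $V_i\ni\infty_i$. The complement of $V_1\cup\dots\cup V_m$ is compact and consists of isolated points, so it is finite. Add it to $V_1$. We now have a partition of $X$ into open sets $X_1,\dots,X_m$, which are therefore clopen and compact. In $X_i$ the only nonisolated point is $\infty_i$, so $X_i$ is the one-point compactification of the discrete space $Y_i=X_i\setminus\{\infty_i\}$.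

On $X_i$ put $xx=x$ and $xy=\infty_i$ for $x\ne y$. Both $(xy)z$ and $x(yz)$ equal $x$ if $x=y=z$ and equal $\infty_i$ otherwise, so this is a semilattice operation. It is continuous at every pair of points of $Y_i$, since such pairs are isolated. At $(y,\infty_i)$ with $y\in Y_i$, the product is constantly $\infty_i$ on the neighborhood $\{y\}\times(X_i\setminus\{y\})$. At $(\infty_i,\infty_i)$, each neighborhood $V$ of $\infty_i$ satisfies $VV\subset V$.

For $x\in X_i$, $y\in X_j$ with $i<j$ put $xy=yx=x$. On $X_i\times X_j$ this is a projection, hence continuous. A product of three elements, bracketed in either way, is the product of those factors that lie in the summand of least index, so the operation is associative. Finally $(x_1,\dots,x_n)\mapsto x_1\cdots x_n$ is a continuous $n$-mean. $\square$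

**Proposition 2.** Every nonempty compact metrizable scattered space admits a continuous $n$-mean for every $n\ge 2$.

*Proof.* First, such a space $X$ is countable. It is second countable. Call $x$ a condensation point if all its neighborhoods are uncountable. The points that are not condensation points are covered by the countably many countable sets in a countable base, so there are only countably many of them. If $X$ were uncountable, the set $C$ of condensation points would be nonempty. It would have no isolated point: if $V$ is open with $V\cap C=\{c\}$, then $V\setminus\{c\}$ consists of noncondensation points, so $V$ is countable, contrary to $c\in C$. This contradicts scatteredness.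

By the Mazurkiewicz–Sierpiński theorem, $X$ is homeomorphic to a successor ordinal. There the minimum of $n$ variables is continuous, because $\{\min>c\}$ is the intersection of the sets $\{x_i>c\}$ and $\{\min<c\}$ is the union of the sets $\{x_i<c\}$. $\square$

So a counterexample must be nonmetrizable and must have $X''\ne\emptyset$. Our counterexample has $X''$ equal to a single point.

## 4. Compact spaces from almost disjoint families

The least complicated spaces that Propositions 1 and 2 leave open have three levels: isolated points, limits of isolated points, and one point at the top. The following lemma builds them.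

**Lemma 3.** Let $D$ and $E$ be disjoint sets, and for $a\in E$ let $A_a\subset D$ be infinite, with $A_a\cap A_b$ finite for $a\neq b$. Let $\infty\notin D\cup E$, $X=D\cup E\cup\{\infty\}$ and $U_a=\{a\}\cup A_a$. Declare the points of $D$ isolated, give $a\in E$ the base of sets $U_a\setminus H$ with $H\subset D$ finite, and give $\infty$ the base of sets $X\setminus(G\cup\bigcup_{a\in F}U_a)$ with $F\subset E$ and $G\subset D$ finite. Then $X$ is a scattered compact Hausdorff space, each $U_a\setminus H$ is clopen, and every neighborhood of $\infty$ contains all but finitely many points of $E$. If $E$ is infinite, then $D$ is dense, $X'=E\cup\{\infty\}$ and $X''=\{\infty\}$.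

*Proof.* *These are bases of a topology.* The basic sets at a given point are closed under finite intersections. Each basic set also contains a basic neighborhood of each of its points. The only case to check is $b\in E$ in a basic neighborhood of $\infty$ given by $F,G$. Then $b\notin F$, the set $H=A_b\cap(G\cup\bigcup_{a\in F}A_a)$ is finite, and $U_b\setminus H$ lies in the given set.

*Hausdorff.* Separate $d\ne d'$ in $D$ by $\{d\}$ and $\{d'\}$; $d$ and $a$ by $\{d\}$ and $U_a\setminus\{d\}$; $a\neq b$ in $E$ by $U_a\setminus H$ and $U_b\setminus H$ with $H=A_a\cap A_b$; $\infty$ and $d$ by $X\setminus\{d\}$ and $\{d\}$; $\infty$ and $a$ by $X\setminus U_a$ and $U_a$.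

*Compact.* Each $U_a\setminus H$ is compact, because a neighborhood of $a$ contains all but finitely many of its points. In an open cover of $X$, some member contains a set $X\setminus(G\cup\bigcup_{a\in F}U_a)$. The rest is a finite union of points and compact sets $U_a$, so finitely many further members suffice. Being open, and compact in a Hausdorff space, each $U_a\setminus H$ is clopen.

*Scattered.* Let $A\subset X$ be nonempty. If $A$ meets $D$, it has an isolated point there. If it misses $D$ but contains some $a\in E$, then $U_a\cap A=\{a\}$. Otherwise $A=\{\infty\}$.

*The remaining claims.* Since $U_a\cap E=\{a\}$, a basic neighborhood of $\infty$ omits only the points of the finite set $F$ from $E$. The points $a\in E$ are limits of $D$ because $A_a$ is infinite. If $E$ is infinite, every open neighborhood of $\infty$ contains some $a\in E$, so it meets $D$. Hence $D$ is dense and $X'=E\cup\{\infty\}$. In $X'$ the points of $E$ are isolated and $\infty$ is not, so $X''=\{\infty\}$. $\square$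

## 5. The chain maximum on the binary tree is continuous

The first family one would try is the set of branches of the binary tree. Let $D=2^{<\omega}$, $E=2^\omega$ and $A_a=\{a|i:i\in\omega\}$; two such sets share only finitely many nodes. Order the space $Y$ from Lemma 3 by $s<t$ if $s\subsetneq t$, by $s<a$ if $s\in A_a$, and by $x<\infty$ for all $x\ne\infty$. Here is a natural mean: let $\mu(x,y)=\max\{x,y\}$ if $x,y$ are comparable, and $\mu(x,y)=\infty$ otherwise.

One hopes that this $\mu$ is separately continuous and that every $2$-mean on $Y$ is jointly discontinuous somewhere. The second hope fails at once, because $\mu$ itself is jointly continuous. We check all kinds of points, up to symmetry.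

* $(d,d')$ with $d,d'\in D$: an isolated point.
* $(d,a)$ with $d<a$: for $i>|d|$ we have $\mu(d,a|i)=a|i$, and $\mu(d,a)=a$.
* $(d,a)$ with $d\not<a$: then $\mu(d,a)=\infty$. No $a|i$ equals $d$ or lies above $d$, and only finitely many lie below $d$. So $\mu(d,\cdot)=\infty$ near $a$.
* $(d,\infty)$: if $y$ is not one of the finitely many elements $\le d$, then $\mu(d,y)\in\{y,\infty\}$.
* $(a,a)$: each set $\{a\}\cup\{a|i:i\ge p\}$ is a chain, and it contains the maximum of any two of its elements.
* $(a,b)$ with $a\neq b$: let $\Delta$ be the least $i$ with $a(i)\neq b(i)$. For $i,j>\Delta$ the nodes $a|i$ and $b|j$ are incomparable, $a|i\not<b$ and $b|j\not< a$. So $\mu=\infty$ near $(a,b)$.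
* $(a,\infty)$: if $x\in U_a$ and $y\notin U_a$, then $y\not< x$, since everything below $x$ lies in $U_a$. So $\mu(x,y)\in\{y,\infty\}$.
* $(\infty,\infty)$: $\mu(x,y)\in\{x,y,\infty\}$.

So $Y$ is not a counterexample. The check at $(a,a)$ is the one to attack: it worked because $A_a$ is a chain. If $A_a$ contained incomparable pairs on arbitrarily high levels, the chain maximum would be discontinuous at $(a,a)$. This would break one mean only, but the same change, made generously enough, will break all of them.

## 6. A finite set chosen at every node: the spaces $X_E$

Let $P$ be the countable set of nonempty finite subsets of $\omega$, let $T=\bigcup_{i<\omega}P^i$, and write $|s|$ for the length of $s\in T$. Let $K=P^\omega$ with the product topology of discrete spaces. For $s\in T$ put $[s]=\{a\in K:s\subset a\}$; these countably many clopen sets form a base of $K$. The space $K$ is Polish without isolated points. The words "meager", "nonmeager" and "dense", for subsets of $K$, always refer to this topology. We recall three facts about it.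

* By the Baire category theorem, $K$ is not meager in itself.
* A nonmeager set $Z\subset K$ is not nowhere dense, so it is dense in some $[s]$. It is then dense in $[s']$ for every $s'\in T$ extending $s$.
* Countable subsets of $K$ are meager, since $K$ has no isolated points. A countable union of meager sets is meager.

Let $D=T\times\omega$, a countable set, with level $\ell(s,j)=|s|$. For $a\in K$ put
$$A_a=\{(a|i,\,j): i\in\omega,\ j\in a(i)\}\subset D .$$
So at the node $a|i$ the branch $a$ not only says where to go next: the label $a(i)\in P$ is also a finite set, and it selects points attached to the node $a|i$. The set $A_a$ has finitely many elements, and at least one, on each level.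

Let $a\ne b$ and $\Delta=\Delta(a,b)=\min\{i:a(i)\ne b(i)\}$. A point $(a|i,j)$ with $j\in a(i)$ lies in $A_b$ iff $a|i=b|i$, that is $i\le\Delta$, and $j\in b(i)$. Hence
$$A_a\cap A_b=\{(a|i,j): i<\Delta,\ j\in a(i)\}\cup\{(a|\Delta,j): j\in a(\Delta)\cap b(\Delta)\}.\tag{1}$$
This set is finite, and all its levels are $\le\Delta$. For example, if $a$ starts with $\{0,2\},\{1\}$ and $b$ starts with $\{0,2\},\{1,3\}$, then $\Delta=1$ and $A_a\cap A_b$ consists of $(\emptyset,0)$, $(\emptyset,2)$ and $(\langle\{0,2\}\rangle,1)$.

For $E\subset K$ let $X_E=D\cup E\cup\{\infty\}$ be the space of Lemma 3 for the family $(A_a)_{a\in E}$. Put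
$$U_a^p=\{a\}\cup\{d\in A_a:\ell(d)\ge p\},\qquad U_a=U_a^0 .$$
Since $A_a$ has finitely many elements on each level, the sets $U_a^p$, $p\in\omega$, form a base at $a$. They are clopen, and $\bigcap_pU_a^p=\{a\}$. By Lemma 3, $X_E$ is a scattered compact space. For $E=K$ its levels are $D$, $K$, $\{\infty\}$, with $D$ countable and dense.

**Theorem 4.**

(A) For every $E\subset K$ and every $n\ge2$, $X_E$ admits a diagonally continuous (hence separately continuous) $n$-mean.

(B) Let $\mu$ be any separately continuous $n$-mean on $X_E$, $n\ge2$. Then the set $Q$ of all $a\in E$ such that $\mu$ is jointly continuous at every point of $\{a,\infty\}^n$ is meager in $K$.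

**Corollary 5.** If $E$ is nonmeager in $K$, for example $E=K$, then $X_E$ admits diagonally continuous $n$-means for all $n\ge2$ but no continuous $n$-mean for any $n\ge2$. So the answer to the Problem is negative.

*Proof.* The first claim is (A). A continuous $n$-mean would have $Q=E$, which is not meager, contrary to (B). $\square$

## 7. The chain maximum on $X_E$: proof of (A)

**Step A1: an order.** We carry the order of Section 5 over to $X=X_E$. Define

* $(s,j)<(t,i)$ iff $s\subsetneq t$ and $j\in t(|s|)$;
* $d<a$ iff $d\in A_a$, for $d\in D$, $a\in E$;
* $x<\infty$ for all $x\neq\infty$;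

and no other relations. The relation is irreflexive. For transitivity, if $(s,j)<(t,i)<(u,h)$, then $s\subsetneq u$ and $j\in t(|s|)=u(|s|)$. If $(s,j)<(t,i)<a\in E$, then $t\subset a$, so $s\subset a$ and $j\in t(|s|)=a(|s|)$, that is, $(s,j)\in A_a$. If $x<y<\infty$, then $x\ne\infty$, because $\infty$ is below nothing. An element of $E$ is below $\infty$ only, so no other cases occur. We shall use four properties.

* (O1) Each $d\in D$ has only finitely many elements below it, all in $D$. Indeed, for $d=(t,i)$ they are the $(t|m,j)$ with $m<|t|$ and $j$ in the finite set $t(m)$.
* (O2) If $d\in A_a$, $d'\in A_a$ and $\ell(d')>\ell(d)$, then $d<d'$. Indeed, write $d=(s,j)$ and $d'=(a|i,j')$; then $s=a|\,|s|\subsetneq a|i$, and $j\in a(|s|)=(a|i)(|s|)$.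
* (O3) If $d\in D$, $a\in E$ and $d\not<a$, then no element of $U_a$ is $>d$. Indeed, $d<x\in A_a$ would give $d<x<a$.
* (O4) For $a\in E$, the elements below $a$ are exactly those of $A_a$, and the only element above $a$ is $\infty$.

**Step A2: the means.** Call a set a chain if any two distinct elements of it are comparable. Let $\mu_n(x_1,\dots,x_n)=\max\{x_1,\dots,x_n\}$ if $\{x_1,\dots,x_n\}$ is a chain, and $\mu_n(x_1,\dots,x_n)=\infty$ otherwise. The value depends only on the set $\{x_1,\dots,x_n\}$, and it is $x$ on the set $\{x\}$. So $\mu_n$ is an $n$-mean.

**Step A3: reduction to functions of one variable.** Let $g:X\to X^n$ have constant or identity components, and let $C$ be the finite set of its constant values. If no component is the identity, $\mu_n\circ g$ is constant. Otherwise $\mu_n\circ g=\varphi_C$, where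
$$\varphi_C(x)=\max(C\cup\{x\})\ \text{ if } C\cup\{x\}\text{ is a chain},\qquad \varphi_C(x)=\infty\ \text{ otherwise.}$$
It remains to show that $\varphi_C$ is continuous for every finite $C\subset X$.

**Step A4: continuity of $\varphi_C$.** We distinguish cases by the largest element of $C$.

*$C=\emptyset$.* Then $\varphi_C$ is the identity.

*$C$ is not a chain, or $\infty\in C$.* Then $\varphi_C$ is constantly $\infty$.

*$C$ is a chain with $\max C=a\in E$.* If $x\notin U_a$, then either $x=\infty$, or $x$ is incomparable with $a$ by (O4); in both cases $\varphi_C(x)=\infty$. So $\varphi_C=\infty$ on the clopen set $X\setminus U_a$. Also $\varphi_C(a)=a$. By (O4), $C\setminus\{a\}\subset A_a$. Let $p$ exceed the levels of all elements of $C\setminus\{a\}$. If $x\in A_a$ has level $\ge p$, then by (O2) $x$ is above every element of $C\setminus\{a\}$. So $C\cup\{x\}$ is a chain and $\varphi_C(x)=a$. Thus $\varphi_C=a$ on the open set $U_a^p$, and $U_a\setminus U_a^p$ consists of finitely many isolated points. So $\varphi_C$ is continuous.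

*$C$ is a chain with $\max C=c\in D$.* If $x\ge c$, then $C\cup\{x\}$ is a chain and $\varphi_C(x)=x$. If $x$ is incomparable with $c$, then $\varphi_C(x)=\infty$. The set $\{x:x<c\}$ is a finite set of isolated points by (O1). There are three kinds of points to check.

* Points of $D$ are isolated.
* At $\infty$: $\varphi_C(\infty)=\infty$, and off the finite set of isolated points $\{x:x<c\}$ we have $\varphi_C(x)\in\{x,\infty\}$. So $\varphi_C$ is continuous at $\infty$.
* At $a\in E$: if $c<a$, then by (O2) every $x\in U_a^{\ell(c)+1}$ is above $c$, so $\varphi_C(x)=x$ on this neighborhood. If $c\not<a$, then $a$ is incomparable with $c$ and $\varphi_C(a)=\infty$. By (O3) no $x\in U_a$ is $>c$, and $c\notin U_a$. So $\varphi_C(x)=\infty$ for all $x\in U_a$ except the finitely many points below $c$, which are isolated.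

In all cases $\varphi_C$ is continuous. This proves (A). $\square$

**Where $\mu_2$ is discontinuous.** The mean $\mu_2$ shows what (B) predicts. Suppose $|a(i)|\ge2$ for infinitely many $i$. For such $i$ take distinct $j,j'\in a(i)$. The points $(a|i,j)$ and $(a|i,j')$ lie on the same level, so they are incomparable and $\mu_2$ sends the pair to $\infty$. As $i$ grows, both points tend to $a$. So $\mu_2$ is discontinuous at $(a,a)$.

If $|a(i)|=1$ for all $i\ge m$, then for $p\ge m$ the set $U_a^p$ is a chain by (O2), and $\mu_2$ is continuous at $(a,a)$. At $(a,\infty)$ it is always continuous: if $x\in U_a$ and $y\notin U_a$, then $y\not<x$, so $\mu_2(x,y)\in\{y,\infty\}$. At $(\infty,\infty)$ we have $\mu_2(x,y)\in\{x,y,\infty\}$. Hence for $\mu_2$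
$$Q=\{a\in E:\ |a(i)|=1\text{ for all but finitely many }i\}.$$
This is meager, since for each $m$ the set $\{a\in K:|a(i)|=1\text{ for all }i\ge m\}$ is closed and contains no $[s]$.

The example also shows that some hypothesis on $E$ is needed in Corollary 5. If $E$ is contained in $\{a\in K:|a(i)|=1 \text{ for all but finitely many } i\}$, then $\mu_2$ is continuous on $X_E$. The points of $\{a,\infty\}^2$ were just checked. At points with a coordinate in $D$, separate continuity suffices. At $(a,b)$ with $a\ne b$ in $E$ and $p>\Delta(a,b)$, no element of $U_a^p$ is comparable with an element of $U_b^p$. Indeed, two comparable points of $D$ have comparable nodes, while $a|i$ and $b|i'$ are incomparable for $i,i'>\Delta(a,b)$; and by (1) no element of $D\cap U_a^p$ is below $b$, nor any element of $D\cap U_b^p$ below $a$. So $\mu_2=\infty$ near $(a,b)$.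

Finally, $\mu_2$ on $X_K$ is not associative, as it must be in view of Section 2. Let $d=(\emptyset,0)$, $d'=(\emptyset,1)$ and $a(0)=\{0,1\}$. Then $\mu_2(\mu_2(d,d'),a)=\mu_2(\infty,a)=\infty$, while $\mu_2(d,\mu_2(d',a))=\mu_2(d,a)=a$.

## 8. Two points on one level

Before proving (B), let us see in an idealized situation why no $2$-mean on $X_K$ can be continuous. Suppose $\mu$ is a $2$-mean such that for all $a\in K$

* if $d,d'\in A_a$, then $\mu(d,d')\in U_a$;
* if $d\in A_a$ and $d'\in D\setminus A_a$, then $\mu(d,d')\notin U_a$.

The first line imitates continuity at $(a,a)$, where the value is $a$. The second imitates continuity at $(a,\infty)$ in the case $\mu(a,\infty)\ne a$: a point outside $A_a$ plays the role of $\infty$.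

Take $d_1=(\emptyset,0)$, $d_2=(\emptyset,1)$ and $l=\mu(d_1,d_2)$. Let $a,a'$ start with $\{0,1\},\{0\}$ and with $\{0,1\},\{1\}$ respectively. By the first line $l\in U_a\cap U_{a'}=A_a\cap A_{a'}$, and by (1) this set is $\{d_1,d_2\}$. So $l$ must be one of the two points. If $l=d_1$, choose $b$ with $b(0)=\{0\}$. Then $d_1\in A_b$ and $d_2\notin A_b$, so $l\notin U_b$ by the second line. But $l=d_1\in A_b$, a contradiction. If $l=d_2$, use $b(0)=\{1\}$.

So the labels $a(i)$ do two things: they let many $a$ pass through both points, and they let some $b$ drop exactly one of them while still passing through $l$. For a real proof, three matters must be settled.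

* We need $\mu(a,\infty)\ne a$ for most $a$. This is Step B1.
* The neighborhoods depend on $a$: there are thresholds for the levels, and a neighborhood of $\infty$ omits finitely many sets $U_c$ that vary with $a$. Step B2 makes the thresholds uniform on a nonmeager set, and it arranges that the omitted $U_c$ do no harm.
* For $n>2$ one would like to repeat the argument with $n$ points $d_1,\dots,d_n$, dropping one of them. For this one needs $\mu(a,\dots,a,\infty)\neq a$, with $n-1$ entries $a$. That can fail for a mean: the median on $S$ is a continuous $3$-mean with $\mu(x,x,\infty)=x$ for all $x$. But it has $\mu(x,\infty,\infty)=\infty$. The remedy is to replace entries $a$ by $\infty$ one at a time and to work at the number of entries where the value stops being $a$. This too is done in Step B2.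

## 9. Every separately continuous mean is discontinuous almost everywhere: proof of (B)

Let $\mu$ be a separately continuous $n$-mean on $X=X_E$, and suppose, toward a contradiction, that $Q$ is nonmeager. Write $x^{i}$ for $x$ repeated $i$ times, and let
$$f_i(a)=\mu(a^{i},\infty^{n-i}),\qquad a\in E,\ 1\le i\le n .$$

**Step B1: the set $B_*=\{a\in E: f_1(a)=a\}$ is countable.** The purpose of this step is to show that one entry $a$ among $n-1$ entries $\infty$ almost never yields $a$. It uses only separate continuity.

Suppose $B_*$ is uncountable. All but countably many points of $B_*$ are condensation points of $B_*$, because the remaining ones are covered by those of the countably many sets $[t]$ for which $B_*\cap[t]$ is countable. So there are two distinct points of $B_*$ all of whose neighborhoods meet $B_*$ in an uncountable set. Let $p\ge1$ exceed their $\Delta$. Restricting the two points to $p$ gives distinct $t,t'\in P^p$ such that $B_*\cap[t]$ and $B_*\cap[t']$ are uncountable.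

Put $g(x,y)=\mu(x,y,\infty^{n-2})=g(y,x)$. For $a\in B_*$ the map $g(a,\cdot)$ is continuous at $\infty$, with value $g(a,\infty)=f_1(a)=a$. Every neighborhood of $\infty$ contains all but finitely many points of $E$. So there is a finite $F_a\subset E$ with
$$g(a,b)\in U_a^p\quad\text{for all } b\in E\setminus F_a .$$
Now choose, in this order:

* distinct $a_0,a_1,\dots\in B_*\cap[t]$;
* $b\in B_*\cap[t']$ outside $\bigcup_qF_{a_q}$, which is possible since this union is countable;
* $q$ with $a_q\notin F_b$, which is possible since $F_b$ is finite.

Then $g(a_q,b)\in U_{a_q}^p$ because $b\notin F_{a_q}$, and $g(b,a_q)\in U_b^p$ because $a_q\notin F_b$. These are the same point, so $U_{a_q}^p\cap U_b^p\ne\emptyset$. Since $a_q\ne b$, this intersection consists of elements of $A_{a_q}\cap A_b$ of level $\ge p$. But $a_q\in[t]$, $b\in[t']$ and $t\ne t'$ give $\Delta(a_q,b)<p$, so by (1) all elements of $A_{a_q}\cap A_b$ have level $<p$. This is a contradiction.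

**Step B2: the right number of variables, and uniform thresholds.** The purpose of this step is to produce a function $h$ of $r$ variables and a nonmeager set $Z$ on which an analogue of the two lines of Section 8 holds, with thresholds that do not depend on the point.

Let $B_i=\{a\in Q:f_i(a)=a\}$. Since $f_n(a)=\mu(a^n)=a$, we have $B_n=Q$, which is nonmeager. By Step B1, $B_1$ is countable, hence meager. Let $r$ be least with $B_r$ nonmeager. Then $2\le r\le n$, the set $B_{r-1}$ is meager, and $B=B_r\setminus B_{r-1}$ is nonmeager. Put
$$h(x_1,\dots,x_r)=\mu(x_1,\dots,x_r,\infty^{n-r}),$$
a symmetric function of $r$ variables.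

Let $a\in B$. Since $a\in Q$, $\mu$ is jointly continuous at $(a^r,\infty^{n-r})$ and at $(a^{r-1},\infty^{n-r+1})$. Hence $h$ is jointly continuous at $(a^r)$, with value $f_r(a)=a$, and at $(a^{r-1},\infty)$, with value $f_{r-1}(a)\ne a$. As $\bigcap_pU_a^p=\{a\}$, there is $p_a$ with $f_{r-1}(a)\notin U_a^{p_a}$. We claim that there are $k_a\in\omega$ and a finite $F_a\subset E\setminus\{a\}$ (unrelated to the sets $F_a$ in Step B1) such that:

* (C1) if $d_1,\dots,d_r\in A_a$ have levels $\ge k_a$, then $h(d_1,\dots,d_r)\in U_a^{p_a}$;
* (C2) if $d_1,\dots,d_{r-1}\in A_a$ have levels $\ge k_a$, and $d\in D\setminus(A_a\cup\bigcup_{c\in F_a}A_c)$ has level $\ge k_a$, then $h(d_1,\dots,d_{r-1},d)\notin U_a^{p_a}$;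
* (C3) no $c\in F_a$ extends $a|k_a$.

For (C1), continuity at $(a^r)$ gives $k$ with $h((U_a^k)^r)\subset U_a^{p_a}$. For (C2), the complement of $U_a^{p_a}$ is open, since $U_a^{p_a}$ is clopen, and it contains $f_{r-1}(a)$. So continuity at $(a^{r-1},\infty)$ gives $k'$ and finite $F\subset E$, $G\subset D$ such that $h$ maps $(U_a^{k'})^{r-1}\times\bigl(X\setminus(G\cup\bigcup_{c\in F}U_c)\bigr)$ into this complement. Let $F_a=F\setminus\{a\}$. If $k_a\ge k'$ exceeds the levels of all elements of $G$, then every $d$ as in (C2) lies outside $G$ and outside all $U_c$, $c\in F$; the case $c=a$, if it occurs, is covered by $d\notin A_a$. So (C2) holds. For (C3), take $k_a$ larger than $\Delta(a,c)$ for all $c\in F_a$. Enlarging $k_a$ preserves (C1) and (C2), so a single $k_a$ serves for all three.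

Now $B$ is the union of the countably many sets $\{a\in B:k_a=k,\ p_a=p\}$, $k,p\in\omega$. So for some $k,p$ this set is nonmeager; call it $Z$. It is dense in some $[s]$, and after extending $s$ we may assume $|s|\ge k$.

The finite sets $F_a$ have not been made uniform, and need not be: (C3) says that they stay away from the extensions of $a|k$, and this is all we shall use.

**Step B3: the contradiction.** We now run the argument of Section 8 with $r$ points on level $|s|$.

*The points.* Choose distinct $j_1,\dots,j_r\in\omega$. Let
$$J=\{j_1,\dots,j_r\}\in P,\qquad d_q=(s,j_q)\ (1\le q\le r),\qquad l=h(d_1,\dots,d_r).$$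
All $d_q$ have level $|s|\ge k$.

*Locating $l$.* Since $Z$ is dense in $[s]$, we can choose
$$a\in Z\cap[s^\frown J^\frown\{0\}],\qquad a'\in Z\cap[s^\frown J^\frown\{1\}],$$
where $\{0\},\{1\}\in P$. As $a(|s|)=a'(|s|)=J$, all $d_q$ lie in $A_a\cap A_{a'}$. By (C1) for $a$ and for $a'$, with common thresholds $k$ and $p$, we get $l\in U_a^p\cap U_{a'}^p$. Since $a\neq a'$, this means that $l\in A_a\cap A_{a'}$ and $\ell(l)\ge p$. Here $\Delta(a,a')=|s|+1$, and the labels at that place, $\{0\}$ and $\{1\}$, are disjoint. So (1) gives
$$l\in\{(s|i,j): i<|s|,\ j\in s(i)\}\cup\{d_1,\dots,d_r\}.\tag{2}$$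

*Dropping one point.* Since $r\ge2$, there is $q$ with $l\ne d_q$. The set $J_q=J\setminus\{j_q\}$ is nonempty, so $J_q\in P$. By density choose $b\in Z\cap[s^\frown J_q]$. We derive two contradictory statements about $l$.

*First, $l\in U_b^p$.* By (2), either $l=(s|i,j)$ with $i<|s|$ and $j\in s(i)$, and then $l\in A_b$ because $s\subset b$; or $l=d_{q'}$ with $q'\ne q$, and then $l\in A_b$ because $j_{q'}\in J_q=b(|s|)$. As $\ell(l)\ge p$, we get $l\in U_b^p$.

*Second, $l\notin U_b^p$.* We check the hypotheses of (C2) for $b$, for which $k_b=k$ and $p_b=p$.

* The $r-1$ points $d_{q'}$, $q'\ne q$, lie in $A_b$ and have level $|s|\ge k$.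
* The point $d_q$ has level $|s|\ge k$, and $d_q=(s,j_q)\notin A_b$ because $j_q\notin J_q=b(|s|)$.
* For $c\in F_b$ we have $d_q\notin A_c$. Indeed, $d_q=(s,j_q)\in A_c$ would give $s\subset c$. As also $s\subset b$ and $|s|\ge k$, the point $c$ would extend $b|k$, contrary to (C3).

So (C2) applies with $d=d_q$. By the symmetry of $h$, $l=h(d_1,\dots,d_r)\notin U_b^{p}$.

The two statements contradict each other. Hence $Q$ is meager, and (B) is proved. $\blacksquare$

## 10. Uniformity, weight, and larger heights

For $E=K$, Theorem 4 says more than that there is no continuous mean. The one space $X_K$ carries diagonally continuous $n$-means for all $n\ge2$, and *every* separately continuous $n$-mean on it, for every $n\ge 2$, is discontinuous at some point of $\{a,\infty\}^n$ for comeager many $a\in K$, namely for all $a\in K\setminus Q$.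

**Weight.** Let $\mathrm{non}(\mathcal M)$ be the least cardinality of a nonmeager subset of the Baire space, and take a nonmeager $E\subset K$ of least size. This size is $\mathrm{non}(\mathcal M)$, since $K$ is homeomorphic to the Baire space $\omega^\omega$ ($P$ being countably infinite), and it is uncountable. The base of $X_E$ described in Section 6 consists of countably many sets $\{d\}$, of the sets $U_a^p$ ($|E|\cdot\aleph_0=|E|$ of them), and of neighborhoods of $\infty$ indexed by pairs of finite sets $F\subset E$, $G\subset D$ (at most $|E|$ of them). So $X_E$ is a counterexample of weight at most $\mathrm{non}(\mathcal M)$.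

**Larger heights and weights.** For every ordinal $\alpha$, the topological sum $W=X_K\sqcup[0,\alpha]$ is again a counterexample for all $n\ge2$. It is compact and scattered, since both summands are.

*A diagonally continuous $n$-mean on $W$.* For $(x_1,\dots,x_n)\in W^n$, apply the chain-maximum rule of Section 7 to the set of those $x_i$ that lie in $X_K$, if there are any; otherwise take $\min\{x_1,\dots,x_n\}$ in $[0,\alpha]$. This is an $n$-mean $\mu_n$. Let $g:W\to W^n$ have constant or identity components, with set of constant values $C$. If no component is the identity, $\mu_n\circ g$ is constant. Otherwise, on the clopen part $X_K$, the composition $\mu_n\circ g$ is $\varphi_{C\cap X_K}$, which is continuous by Step A4. On the clopen part $[0,\alpha]$ it is constant if $C\cap X_K\neq\emptyset$, and otherwise it is $x\mapsto\min(C\cup\{x\})$, which is continuous. So $\mu_n$ is diagonally continuous.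

*No continuous $n$-mean on $W$.* Suppose $\mu$ is one. Let $\rho:W\to X_K$ be the identity on $X_K$ and send $[0,\alpha]$ to $\infty$; this is a continuous retraction. Then $\rho\circ\mu|_{X_K^n}$ is continuous and $S_n$-invariant, and it maps $(x,\dots,x)$ to $\rho(x)=x$. So it is a continuous $n$-mean on $X_K$, contrary to Corollary 5. $\square$
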